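\title{Products of modified Kostka polynomials and vector bundles on the Hilbert scheme of points}

\begin{abstract}
The modified Macdonald polynomials $\tilde H_\rho[X;q,t]$ define a commutative product $\#$ on symmetric functions, in the way that the power sums define the Kronecker product. Its structure coefficients in the Schur basis are a priori rational functions of $q$ and $t$. We prove the conjecture that they lie in $\mathbb Z[q,t]$. The $n!$ theorem, equivariant localization on the Hilbert scheme of points in the plane and Hilbert's syzygy theorem show that the coefficients are Laurent polynomials; an explicit formula, whose denominators are divisible neither by $q$ nor by $t$, then excludes negative powers. We also show that the coefficients are symmetric in $q$ and $t$ and give a sharp bound for their degrees.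
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The product $\#$}

Let $\Lambda=\mathrm{Sym}[X]$ be the ring of symmetric functions over $\mathbb Q(q,t)$ and $\Lambda^n$ its homogeneous part of degree $n$. We write $p_k$, $e_n$, $s_\lambda$ for the power sums, the elementary symmetric functions and the Schur functions, and $\langle\cdot,\cdot\rangle$ for the Hall scalar product, for which the $s_\lambda$ are orthonormal. The set of partitions of $n$ is $\mathcal P_n$, the conjugate of $\lambda$ is $\lambda'$, and $\ge$ is the dominance order. For a nonzero $u\in\mathbb Q(q,t)$, the plethystic substitution $F\mapsto F[uX]$ is the $\mathbb Q(q,t)$-algebra automorphism of $\Lambda$ with $p_k\mapsto u(q^k,t^k)\,p_k$. It preserves degrees, and its inverse is $F\mapsto F[X/u]$.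

The \emph{modified Macdonald polynomials} of Garsia and Haiman are the elements $\tilde H_\rho=\tilde H_\rho[X;q,t]$, $\rho\in\mathcal P_n$, of $\Lambda^n$ characterized by
\begin{equation}\label{eq:def}
\begin{gathered}
\tilde H_\rho[(1-q)X]\in\mathrm{span}\{s_\lambda:\lambda\ge\rho\},\qquad
\tilde H_\rho[(1-t)X]\in\mathrm{span}\{s_\lambda:\lambda\ge\rho'\},\\
\langle \tilde H_\rho,s_{(n)}\rangle=1 .
\end{gathered}
\end{equation}
They form a basis of $\Lambda^n$. Their Schur coefficients $\widetilde K_{\mu,\rho}(q,t)=\langle s_\mu,\tilde H_\rho\rangle$ are the \emph{modified Kostka polynomials}; by the $n!$ theorem, recalled in Section~\ref{sec:hilb}, they lie in $\mathbb N[q,t]$.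

Define a linear map $\Delta^\#:\mathrm{Sym}[X]\to\mathrm{Sym}[X,Y]$ by $\Delta^\#(\tilde H_\rho[X])=\tilde H_\rho[X]\tilde H_\rho[Y]$. The Hall pairing is nondegenerate in each degree, so there is a unique bilinear product $\#$ on $\Lambda$ with
\[
\langle F[X]\#G[X],H[X]\rangle=\langle F[X]G[Y],\Delta^\#(H[X])\rangle\qquad\text{for all }F,G,H .
\]
Taking $H=\tilde H_\rho$ gives $\langle F\#G,\tilde H_\rho\rangle=\langle F,\tilde H_\rho\rangle\langle G,\tilde H_\rho\rangle$. So the linear isomorphism from $\Lambda^n$ to the space $\mathbb Q(q,t)^{\mathcal P_n}$ of functions on $\mathcal P_n$ that sends $F$ to $\rho\mapsto\langle F,\tilde H_\rho\rangle$ turns $\#$ into pointwise multiplication. In particular $\#$ is associative and commutative. For $k\ge1$ and $\boldsymbol\mu=(\mu^1,\dots,\mu^k)\in\mathcal P_n^k$, the \emph{structure coefficients} $c^\lambda_{\boldsymbol\mu}\in\mathbb Q(q,t)$ are defined by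
\[
s_{\mu^1}\#s_{\mu^2}\#\cdots\#s_{\mu^k}=\sum_{\lambda\in\mathcal P_n}c^\lambda_{\boldsymbol\mu}\,s_\lambda .
\]
The isomorphism sends $s_\lambda$ to the function $\widetilde K_\lambda:\rho\mapsto\widetilde K_{\lambda,\rho}$. Hence the $\widetilde K_\lambda$ form a basis of $\mathbb Q(q,t)^{\mathcal P_n}$, every function $f$ has a unique expansion $f=\sum_\lambda d_\lambda(f)\widetilde K_\lambda$ with $d_\lambda(f)\in\mathbb Q(q,t)$, and
\begin{equation}\label{eq:expansion}
\prod_{i=1}^k\widetilde K_{\mu^i,\rho}=\sum_{\lambda\in\mathcal P_n}c^\lambda_{\boldsymbol\mu}\,\widetilde K_{\lambda,\rho}\quad(\rho\in\mathcal P_n),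
\qquad\text{that is,}\qquad c^\lambda_{\boldsymbol\mu}=d_\lambda\Big(\prod_i\widetilde K_{\mu^i}\Big).
\end{equation}
It is conjectured in \cite{Ballandras} that the $c^\lambda_{\boldsymbol\mu}$ lie in $\mathbb Z[q,t]$.

Solving \eqref{eq:expansion} means inverting the matrix $(\widetilde K_{\lambda,\rho})$, whose determinant is already $t-q$ for $n=2$, so the definition gives no reason for the denominators to cancel. A classical analogue suggests why they should. Replace $\tilde H_\rho$ by the power sum $p_\rho$. Then $\langle s_\mu,p_\rho\rangle=\chi^\mu(\rho)$ is a value of an irreducible character of $S_n$, the product $\#$ becomes the Kronecker product, and \eqref{eq:expansion} becomes the expansion of a product of characters. Inverting the character table produces denominators, yet the coefficients are integers, because the product of the characters is the character of a tensor product. In our setting the $n!$ theorem provides vector bundles $P_\mu$ on the Hilbert scheme whose fibers at the torus fixed points have characters $\widetilde K_{\mu,\rho}$, and the left side of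 \eqref{eq:expansion} comes from the tensor product of the $P_{\mu^i}$. One therefore guesses that the coefficients lie in the representation ring of the torus. Vector bundles need not split as representations of a finite group do, so one should not expect positivity, and it does fail.

\subsection{Results}

\begin{theorem}\label{thm:A}
For all $n\ge1$, $k\ge1$, $\boldsymbol\mu\in\mathcal P_n^k$ and $\lambda\in\mathcal P_n$ we have $c^\lambda_{\boldsymbol\mu}\in\mathbb Z[q,t]$.
\end{theorem}

We deduce this from a description of the span of the $\widetilde K_\lambda$. Let $H_n=\mathrm{Hilb}^n(\mathbb C^2)$ be the Hilbert scheme, whose points are the ideals $I\subset\mathbb C[x,y]$ with $\dim\mathbb C[x,y]/I=n$. The torus $T=(\mathbb C^*)^2$ acts on $\mathbb C^2$ so that the coordinate functions $x$ and $y$ have weights $t$ and $q$. The character of a $T$-module $W$ is $\mathrm{char}\,W=\sum_{r,s}t^rq^s\dim W_{r,s}$, where $W_{r,s}$ is the weight space of weight $t^rq^s$; for example $\mathrm{char}\,\mathbb C[x,y]=1/((1-q)(1-t))$. All characters of fibers and of cohomology groups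 follow this convention. Characters of finite-dimensional modules lie in $R=\mathbb Z[q^{\pm1},t^{\pm1}]$.

Identify $\rho\in\mathcal P_n$ with its diagram $\{(i,j):i\ge0,\ 0\le j<\rho_{i+1}\}$, and let $I_\rho\in H_n$ be the ideal spanned by the monomials $x^iy^j$ with $(i,j)\notin\rho$. The $I_\rho$ are the $T$-fixed points of $H_n$. Let $K_T(H_n)$ be the Grothendieck ring of $T$-equivariant vector bundles on $H_n$; twisting by characters of $T$ makes it an $R$-algebra. Restriction to the fixed points is a homomorphism of $R$-algebras
\[
r:K_T(H_n)\to R^{\mathcal P_n},\qquad r(E)(\rho)=\mathrm{char}\,E(I_\rho),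
\]
where $E(I)$ is the fiber of $E$ at $I$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] $r(K_T(H_n))=\bigoplus_{\lambda\in\mathcal P_n}R\,\widetilde K_\lambda$.
\item[(2)] A function $f\in\mathbb Q(q,t)^{\mathcal P_n}$ lies in $\bigoplus_\lambda\mathbb Z[q,t]\,\widetilde K_\lambda$ if and only if $f\in r(K_T(H_n))$ and $f(\rho)\in\mathbb Z[q,t]$ for every $\rho$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] $c^\lambda_{\boldsymbol\mu}(q,t)=c^\lambda_{\boldsymbol\mu}(t,q)$, so $c^\lambda_{\boldsymbol\mu}\in\mathbb Z[q+t,qt]$. For $n=k=2$ the coefficients generate this ring, and $c^{(2)}_{(1^2),(1^2)}=-qt$, so $\mathbb Z[q,t]$ cannot be replaced by $\mathbb N[q,t]$ in Theorem~\ref{thm:A}.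
\item[(2)] $\deg_qc^\lambda_{\boldsymbol\mu}\le(k-1)\binom n2$ and $\deg_tc^\lambda_{\boldsymbol\mu}\le(k-1)\binom n2$. For all $n$ and $k$ equality holds for $\mu^1=\dots=\mu^k=\lambda=(1^n)$, and there the coefficient of $q^{(k-1)\binom n2}$ is $1$.
\end{enumerate}
\end{theorem}

The proof describes $d_\lambda(f)$ in two ways, and each description excludes the denominators that the other allows. Section~\ref{sec:inversion} gives an explicit formula whose denominators are products of binomials such as $q-t$. Sections~\ref{sec:modules} and~\ref{sec:hilb} show that for $f\in r(K_T(H_n))$ the $d_\lambda(f)$ count the generators and syzygies of finitely generated modules, so that the only denominators are monomials. Section~\ref{sec:poly} combines the two, and Section~\ref{sec:degree} proves Theorem~\ref{thm:C}. We begin with $n=2$, where both steps can be carried out by hand.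

\section{Two points}\label{sec:two}

Since $p_1^2=s_{(2)}+s_{(1^2)}$ and $p_2=s_{(2)}-s_{(1^2)}$, we have $s_{(2)}+qs_{(1^2)}=\frac12\big((1+q)p_1^2+(1-q)p_2\big)$. The substitution $X\mapsto(1-q)X$ sends this to $\frac12(1-q)(1-q^2)(p_1^2+p_2)=(1-q)(1-q^2)s_{(2)}$. The second condition in \eqref{eq:def} is void for $\rho=(2)$, and exchanging $q$ and $t$ gives the case $\rho=(1^2)$:
\[
\tilde H_{(2)}=s_{(2)}+q\,s_{(1^2)},\qquad\tilde H_{(1^2)}=s_{(2)}+t\,s_{(1^2)} .
\]
Write a function $f$ on $\mathcal P_2$ as the pair $(f_1,f_2)$ of its values at $(2)$ and $(1^2)$. Then $\widetilde K_{(2)}=(1,1)$ and $\widetilde K_{(1^2)}=(q,t)$, and solving two linear equations gives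
\begin{equation}\label{eq:two}
d_{(1^2)}(f)=\frac{f_1-f_2}{q-t},\qquad d_{(2)}(f)=f_1-q\,d_{(1^2)}(f)=\frac{qf_2-tf_1}{q-t}.
\end{equation}
For $f=(q^j,t^j)$ with $j\in\mathbb Z$ this reads
\begin{equation}\label{eq:powers}
d_{(1^2)}(f)=\frac{q^j-t^j}{q-t},\qquad d_{(2)}(f)=-qt\,\frac{q^{j-1}-t^{j-1}}{q-t}.
\end{equation}
If $j$ of the $\mu^i$ equal $(1^2)$, then $\prod_i\widetilde K_{\mu^i}=(q^j,t^j)$, so \eqref{eq:powers} with $j\ge0$ lists all structure coefficients for $n=2$. They are polynomials, and $j=2$ gives
\begin{equation}\label{eq:square}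
s_{(1^2)}\#s_{(1^2)}=(q+t)\,s_{(1^2)}-qt\,s_{(2)} .
\end{equation}

\emph{First step: the denominator $q-t$.} The ideals $(ax+by)+(x,y)^2$, $[a:b]\in\mathbb P^1$, form a curve $C\subset H_2$ through $I_{(2)}=(x,y^2)$ and $I_{(1^2)}=(x^2,y)$. The subtorus $T_0\subset T$ of scalars fixes $C$ pointwise. So the restriction to $C$ of an equivariant bundle $E$ splits into $T_0$-weight subbundles, whose ranks are constant because $C$ is connected. Thus the two values of $f=r(E)$ agree after setting $q=t$, which means that $q-t$ divides $f_1-f_2$ in $R$. By \eqref{eq:two}, both $d_\lambda(f)$ lie in $R$.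

\emph{Second step: the denominators $q$ and $t$.} Suppose moreover that $f_1$ and $f_2$ are polynomials. Then $(q-t)\,d_{(1^2)}(f)$ is a polynomial and $q-t$ is divisible neither by $q$ nor by $t$, so the Laurent polynomial $d_{(1^2)}(f)$ has no negative powers. Then $d_{(2)}(f)$ is a polynomial too.

Neither condition in Theorem~\ref{thm:B}(2) can be dropped. The function $(1,0)$ has polynomial values and $d_{(1^2)}=1/(q-t)$. For the other condition, let $B$ be the tautological bundle on $H_n$, the equivariant bundle of rank $n$ with fiber $\mathbb C[x,y]/I$ at $I$, and let $L=\wedge^nB$. For $n=2$ the fibers of $B$ at the fixed points have bases $1,y$ and $1,x$, so $r(L)=(q,t)$ and $r(L^{-1})=(q^{-1},t^{-1})$; by \eqref{eq:powers}, $d_{(1^2)}(r(L^{-1}))=-1/(qt)$.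

Both steps used the explicit inverse \eqref{eq:two} of a $2\times2$ matrix. For general $n$ we need a substitute for it, and a mechanism for the first step that does not depend on recognizing congruences between values.

\section{An inversion formula}\label{sec:inversion}

The \emph{arm} and the \emph{leg} of a cell $s=(i,j)\in\rho$ are $a=\rho_{i+1}-j-1$ and $l=\rho'_{j+1}-i-1$, the numbers of cells beyond $s$ in its row and in its column. Put $n(\rho)=\sum_i(i-1)\rho_i=\sum_j\binom{\rho'_j}2$. Summing over columns and over rows gives
\[
\sum_{s\in\rho}l=\sum_{(i,j)\in\rho}i=n(\rho),\qquad\sum_{s\in\rho}a=\sum_{(i,j)\in\rho}j=n(\rho') .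
\]
Put
\[
M=(1-q)(1-t),\qquad T_\rho=t^{n(\rho)}q^{n(\rho')},\qquad w_\rho=\prod_{s\in\rho}(q^a-t^{l+1})(t^l-q^{a+1}).
\]
The inverse of the matrix $(\widetilde K_{\lambda,\rho})$ is encoded in the Cauchy formula for the modified Macdonald polynomials \cite{GarsiaHaiman}:
\begin{equation}\label{eq:cauchy}
e_n[XY/M]=\sum_{\rho\in\mathcal P_n}\frac{\tilde H_\rho[X]\,\tilde H_\rho[Y]}{w_\rho}.
\end{equation}
Here the left side is the image of $e_n$ under $p_k\mapsto p_k[X]p_k[Y]/((1-q^k)(1-t^k))$. For $n=1$ both sides equal $p_1[X]p_1[Y]/M$.

\begin{lemma}\label{lem:inversion}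
For every $f\in\mathbb Q(q,t)^{\mathcal P_n}$,
\begin{align}
\sum_{\rho}\frac{f(\rho)}{w_\rho}\,\tilde H_\rho[X]&=\sum_\lambda d_\lambda(f)\,s_{\lambda'}[X/M],\label{eq:gen}\\
d_\lambda(f)&=\sum_\rho\frac{f(\rho)}{w_\rho}\,\big\langle\tilde H_\rho[MX],s_{\lambda'}\big\rangle.\label{eq:explicit}
\end{align}
\end{lemma}

\begin{proof}
The dual Cauchy identity $e_n[XY]=\sum_\lambda s_{\lambda'}[X]s_\lambda[Y]$, with $X\mapsto X/M$ applied to the $X$ variables, gives $e_n[XY/M]=\sum_\lambda s_{\lambda'}[X/M]s_\lambda[Y]$. Pairing \eqref{eq:cauchy} with $s_\lambda[Y]$ in the $Y$ variables therefore yields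
\[
\sum_\rho\frac{\widetilde K_{\lambda,\rho}}{w_\rho}\,\tilde H_\rho[X]=s_{\lambda'}[X/M].
\]
This is \eqref{eq:gen} for $f=\widetilde K_\lambda$. Both sides of \eqref{eq:gen} are $\mathbb Q(q,t)$-linear in $f$, so it holds for all $f$. Applying the linear map $F\mapsto F[MX]$ to \eqref{eq:gen} and pairing with $s_{\lambda'}$ gives \eqref{eq:explicit}.
\end{proof}

The two formulas serve different purposes. Formula \eqref{eq:explicit} replaces \eqref{eq:two} and shows which denominators can occur. Formula \eqref{eq:gen} translates the first step: the $d_\lambda(f)$ all lie in $R$ exactly when the left side of \eqref{eq:gen} has the form $G[X/M]$ with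
\[
G\in\Lambda^n_R=\bigoplus_{\lambda\in\mathcal P_n}R\,s_\lambda .
\]
So we need a source of symmetric functions of this form, and a reason why the left side of \eqref{eq:gen} comes from it. These are the subjects of the next two sections.

\section{Frobenius series of finitely generated modules}\label{sec:modules}

The \emph{Frobenius characteristic} of a finite-dimensional $S_n$-module $W$ with character $\chi_W$ is $\mathrm{Frob}(W)=\frac1{n!}\sum_{\sigma\in S_n}\chi_W(\sigma)\,p_{\mathrm{cyc}(\sigma)}$, where $\mathrm{cyc}(\sigma)$ is the cycle type and $p_\lambda=\prod_ip_{\lambda_i}$. It is additive, and the irreducible module $V_\mu$ has $\mathrm{Frob}(V_\mu)=s_\mu$; the trivial module is $V_{(n)}$ and the sign module is $V_{(1^n)}$.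

Let $S=\mathbb C[x_1,\dots,x_n,y_1,\dots,y_n]$, bigraded with $x_i$ in degree $(1,0)$ and $y_i$ in degree $(0,1)$, with $S_n$ permuting the pairs $(x_i,y_i)$. An \emph{equivariant module} is a $\mathbb Z^2$-graded $S$-module $N=\bigoplus N_{r,s}$ with a degree-preserving linear action of $S_n$ such that $\sigma(hm)=\sigma(h)\sigma(m)$ for $h\in S$, $m\in N$. If $N$ is finitely generated, then each $N_{r,s}$ is finite-dimensional and the degrees $r$, $s$ that occur are bounded below, so the \emph{Frobenius series}
\[
\mathcal F_N=\sum_{r,s}t^rq^s\,\mathrm{Frob}(N_{r,s})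
\]
has Laurent series as Schur coefficients. A rational function $A/A'$, with $A$ a Laurent polynomial and $A'$ a polynomial with $A'(0,0)\ne0$, is identified with its Laurent expansion. For $G\in\Lambda^n_R$ the coefficients of $G[X/M]$ are of this kind.

\begin{lemma}\label{lem:syzygy}
If $N$ is a finitely generated equivariant module, then $\mathcal F_N=G[X/M]$ for some $G\in\Lambda^n_R$.
\end{lemma}

\begin{proof}
\emph{Free modules.} Let $V$ be a finite-dimensional bigraded $S_n$-module, so that $\mathcal F_V\in\Lambda^n_R$, and let $S_n$ act diagonally on $S\otimes V$. The graded trace of a linear map $\sigma$ on a symmetric algebra $\mathrm{Sym}(W)$ is $1/\det(1-z\sigma|W)$, where $z$ marks the degree, and for the permutation matrix of an $m$-cycle $\det(1-z\sigma)=1-z^m$. Hence a permutation of cycle type $\lambda$ has bigraded trace $\prod_i\big((1-q^{\lambda_i})(1-t^{\lambda_i})\big)^{-1}$ on $S$. Traces multiply on a tensor product, and this is the factor by which $X\mapsto X/M$ multiplies $p_\lambda$. Therefore $\mathcal F_{S\otimes V}=\mathcal F_V[X/M]$.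

\emph{Resolution.} Let $\mathfrak m=(x_1,\dots,x_n,y_1,\dots,y_n)$. By complete reducibility, $\mathfrak mN$ has a bigraded $S_n$-stable complement $V_0$ in $N$, and $V_0\cong N/\mathfrak mN$ is finite-dimensional. The equivariant map $S\otimes V_0\to N$ is surjective: its cokernel $Q$ satisfies $Q=\mathfrak mQ$ and has total degrees bounded below, so it has no nonzero element of least degree, and $Q=0$. The kernel $N_1$ is an equivariant module, finitely generated because $S$ is Noetherian, and it is contained in $\mathfrak m\otimes V_0$ because $V_0\to N/\mathfrak mN$ is injective. Repeating the construction with $N_1$ and so on gives an equivariant free resolution $\cdots\to S\otimes V_1\to S\otimes V_0\to N\to0$ whose differentials vanish modulo $\mathfrak m$. So $V_i\cong\mathrm{Tor}^S_i(N,\mathbb C)$, which is zero for $i>2n$ because the Koszul resolution of $\mathbb C=S/\mathfrak m$ has length $2n$; this is Hilbert's syzygy theorem. Additivity of $\mathrm{Frob}$ in each bidegree gives $\mathcal F_N=G[X/M]$ with $G=\sum_{i=0}^{2n}(-1)^i\mathcal F_{V_i}\in\Lambda^n_R$.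
\end{proof}

Finite generation is essential. For $n=1$, the module with a copy of $\mathbb C$ in each degree $(2r,0)$, $r\ge0$, and with $\mathfrak m$ acting by zero, has $\mathcal F_N=p_1/(1-t^2)$, which forces $G=p_1(1-q)/(1+t)$.

\begin{example}\label{ex:koszul}
Let $n=2$, $u=x_1-x_2$, $v=y_1-y_2$ and $J=(u,v)\subset S$. The transposition changes the signs of $u$ and $v$. The Koszul resolution $0\to S\otimes V_1\to S\otimes V_0\to J\to0$ has generators $e_u,e_v$, two sign modules of weights $t$ and $q$, and one relation $ue_v-ve_u$, a trivial module of weight $qt$. Let $N$ be $J$ tensored with the sign module. Then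
\[
\mathcal F_N=G[X/M],\qquad G=(q+t)\,s_{(2)}-qt\,s_{(1^2)} .
\]
By \eqref{eq:square}, $G=\sum_\lambda d_\lambda(f)s_{\lambda'}$ for $f=\widetilde K_{(1^2)}^2$, so $\mathcal F_N$ is the left side of \eqref{eq:gen} for this $f$. The coefficient $q+t$ in \eqref{eq:square} records two generators, and the negative coefficient $-qt$ records the relation between them.
\end{example}

It remains to find such modules for every $f\in r(K_T(H_n))$. They will be cohomology groups, and we shall need only that they are finitely generated, not what they are.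

\section{Euler characteristics on the Hilbert scheme}\label{sec:hilb}

Let $S^n\mathbb C^2=\mathbb C^{2n}/S_n=\mathrm{Spec}\,S^{S_n}$. The Chow morphism $H_n\to S^n\mathbb C^2$ sends an ideal to its support counted with multiplicities. We use three known results.

\begin{description}
\item[(H1) Geometry of $H_n$ \cite{HaimanCatalan}.] $H_n$ is smooth and irreducible of dimension $2n$ (Fogarty), and the Chow morphism is projective. The $T$-fixed points are the $I_\rho$. The cotangent space at $I_\rho$ has character $\sum_{s\in\rho}(t^{l+1}q^{-a}+t^{-l}q^{a+1})$. The fiber $B(I_\rho)$ has character $B_\rho=\sum_{(i,j)\in\rho}t^iq^j$.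
\item[(H2) The $n!$ theorem \cite{HaimanPolygraphs}.] Let $X_n$ be the reduced fiber product $(H_n\times_{S^n\mathbb C^2}\mathbb C^{2n})_{\mathrm{red}}$. The projection $\pi:X_n\to H_n$ is finite and flat of degree $n!$. Thus $P=\pi_*\mathcal O_{X_n}$ is an $S_n\times T$-equivariant vector bundle, with $S_n$ acting trivially on $H_n$, and the Frobenius series of the fiber $P(I_\rho)$, bigraded by the weights of $T$, is $\tilde H_\rho[X;q,t]$.
\item[(H3) Localization \cite{Thomason}; for $H_n$ see \cite{HaimanVanishing}.] Let
\[
D_\rho=\prod_{s\in\rho}(1-t^{l+1}q^{-a})(1-t^{-l}q^{a+1})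
\]
be the product of the factors $1-\theta$ over the cotangent weights $\theta$ at $I_\rho$. For every $T$-equivariant vector bundle $E$ on $H_n$,
\[
\sum_i(-1)^i\,\mathrm{char}\,H^i(H_n,E)=\sum_\rho\frac{\mathrm{char}\,E(I_\rho)}{D_\rho}.
\]
\end{description}

In (H3) the groups $H^i(H_n,E)$ are rational $T$-modules and, since the Chow morphism is projective, finitely generated bigraded $S^{S_n}$-modules. Their characters are therefore expansions of rational functions in the sense of Section~\ref{sec:modules}, and (H3) is an identity of rational functions; a single term on the right may contain a factor such as $1/(1-t/q)$ and need not have such an expansion. For $n=1$ and the trivial bundle, (H3) says $\mathrm{char}\,\mathbb C[x,y]=1/M$.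

Two consequences of (H2) will be used. First, decompose $P=\bigoplus_\mu V_\mu\otimes P_\mu$ with $P_\mu=\mathcal Hom_{S_n}(V_\mu,P)$. Each $P_\mu$ is a $T$-equivariant vector bundle, and comparing coefficients of $s_\mu$ gives
\begin{equation}\label{eq:Pmu}
r(P_\mu)=\widetilde K_\mu .
\end{equation}
Second, $X_n$ is closed in $H_n\times\mathbb C^{2n}$, and $P(I_\rho)$ is the coordinate ring of the scheme-theoretic fiber $\pi^{-1}(I_\rho)\subset\mathbb C^{2n}$. So $P(I_\rho)$ is a nonzero quotient of $S$ by a bihomogeneous $S_n$-stable ideal. It lives in nonnegative degrees, and its part of degree $(0,0)$ is the trivial module spanned by $1$. Hence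
\begin{equation}\label{eq:positive}
\widetilde K_{\mu,\rho}\in\mathbb N[q,t],\qquad\widetilde K_{\mu,\rho}(0,0)=\delta_{\mu,(n)} .
\end{equation}

The left side of \eqref{eq:gen} looks like the right side of (H3) for the bundle $P\otimes E$, except that the denominator is $w_\rho$ and not $D_\rho$. Since $q^a-t^{l+1}=q^a(1-t^{l+1}q^{-a})$ and $t^l-q^{a+1}=t^l(1-t^{-l}q^{a+1})$, we have
\begin{equation}\label{eq:wTD}
w_\rho=T_\rho D_\rho .
\end{equation}
The discrepancy is itself geometric: by (H1) the line bundle $L=\wedge^nB$ has $r(L)(\rho)=\prod_{(i,j)\in\rho}t^iq^j=T_\rho$, so a twist by $L^{-1}$ removes it.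

\begin{proposition}\label{prop:laurent}
If $f\in r(K_T(H_n))$, then $d_\lambda(f)\in R$ for all $\lambda\in\mathcal P_n$.
\end{proposition}

\begin{proof}
Every class in $K_T(H_n)$ is a difference of classes of bundles, so we may assume $f=r(E)$ for a $T$-equivariant vector bundle $E$. Put $E'=E\otimes L^{-1}$ and $N^i=H^i(H_n,P\otimes E')$; these groups vanish for $i>2n$.

\emph{The $N^i$ are finitely generated equivariant modules.} Projectivity of the Chow morphism makes the cohomology of a bundle on $H_n$ a finitely generated module over $S^{S_n}$ only; Lemma~\ref{lem:syzygy} needs a module over $S$, and this is what the factor $P$ provides. By the projection formula $P\otimes E'=\pi_*\pi^*E'$, and $\pi$ is finite, hence affine, so $N^i=H^i(X_n,\pi^*E')$. The morphism $H_n\times_{S^n\mathbb C^2}\mathbb C^{2n}\to\mathbb C^{2n}$ is a base change of the Chow morphism, hence projective, and $X_n$ is a closed subscheme of its source. So $X_n\to\mathbb C^{2n}=\mathrm{Spec}\,S$ is projective, and the cohomology $N^i$ of the coherent sheaf $\pi^*E'$ is a finitely generated $S$-module.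 The weights of $T$ define a bigrading in which $x_i$ and $y_i$ have weights $t$ and $q$. The group $S_n$ acts through $P$; the action commutes with $T$ and is compatible with that on $S$, because $X_n\to\mathbb C^{2n}$ is $S_n\times T$-equivariant. By Lemma~\ref{lem:syzygy},
\[
\sum_i(-1)^i\mathcal F_{N^i}=G[X/M]\qquad\text{for some }G\in\Lambda^n_R .
\]

\emph{Localization.} We have $N^i=\bigoplus_\mu V_\mu\otimes H^i(H_n,P_\mu\otimes E')$, so the coefficient of $s_\mu$ in $\mathcal F_{N^i}$ is $\mathrm{char}\,H^i(H_n,P_\mu\otimes E')$. The fiber of $P_\mu\otimes E'$ at $I_\rho$ has character $\widetilde K_{\mu,\rho}f(\rho)T_\rho^{-1}$. Applying (H3) to each $P_\mu\otimes E'$, and then \eqref{eq:wTD} and \eqref{eq:gen}, we get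
\begin{align*}
\sum_i(-1)^i\mathcal F_{N^i}&=\sum_\mu s_\mu\sum_\rho\frac{\widetilde K_{\mu,\rho}f(\rho)}{T_\rho D_\rho}\\
&=\sum_\rho\frac{f(\rho)}{w_\rho}\,\tilde H_\rho[X]=\sum_\lambda d_\lambda(f)\,s_{\lambda'}[X/M].
\end{align*}
Since $F\mapsto F[X/M]$ is injective, $G=\sum_\lambda d_\lambda(f)s_{\lambda'}$, and so $d_\lambda(f)\in R$.
\end{proof}

Only the alternating sum over $i$ enters, so no vanishing theorem for the higher $N^i$ is needed.

\section{Excluding negative powers}\label{sec:poly}

The proof of Proposition~\ref{prop:laurent} does not say in which degrees the generators and syzygies of the $N^i$ lie, and the bundle $L^{-1}$ on $H_2$ shows that negative degrees occur. To exclude them when $f$ has polynomial values we return to \eqref{eq:explicit}. A single term of \eqref{eq:explicit} need not be a power series at $q=t=0$, since for instance $w_{(2)}$ has the factor $q-t$. But for a Laurent polynomial only poles along $q=0$ and along $t=0$ are in question, and these can be tested one at a time.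

Let $v_q$ be the valuation on $\mathbb Q(q,t)$ given by the exponent of the prime $q$ of the unique factorization domain $\mathbb Q[q,t]$, with $v_q(0)=\infty$, and define $v_t$ in the same way. A nonzero $d\in R$ can be written $q^\alpha t^\beta C$, where $\alpha$ and $\beta$ are the least exponents of $q$ and of $t$ in $d$ and $C\in\mathbb Z[q,t]$ is divisible neither by $q$ nor by $t$; so $v_q(d)=\alpha$ and $v_t(d)=\beta$. Therefore
\begin{equation}\label{eq:val}
\{d\in R:\ v_q(d)\ge0\text{ and }v_t(d)\ge0\}=\mathbb Z[q,t].
\end{equation}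

\begin{lemma}\label{lem:w}
For every $\rho$ we have $v_q(w_\rho)=v_t(w_\rho)=0$.
\end{lemma}

\begin{proof}
We must show that the polynomial $w_\rho$ does not vanish identically on $q=0$ or on $t=0$. The factor $(q^a-t^{l+1})(t^l-q^{a+1})$ of a cell specializes at $q=0$ to $(1-t^{l+1})t^l$ if $a=0$ and to $-t^{2l+1}$ if $a>0$. At $t=0$ it specializes to $q^a(1-q^{a+1})$ if $l=0$ and to $-q^{2a+1}$ if $l>0$. All four are nonzero polynomials.
\end{proof}

\begin{proposition}\label{prop:poly}
If $f\in r(K_T(H_n))$ and $f(\rho)\in\mathbb Z[q,t]$ for all $\rho$, then $d_\lambda(f)\in\mathbb Z[q,t]$ for all $\lambda$.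
\end{proposition}

\begin{proof}
The substitution $X\mapsto MX$ multiplies $p_\nu$ by the polynomial $\prod_i(1-q^{\nu_i})(1-t^{\nu_i})$, and the transition matrices between the $p_\nu$ and the $s_\nu$ have rational entries. So $\langle s_\mu[MX],s_{\lambda'}\rangle\in\mathbb Q[q,t]$, and by \eqref{eq:positive}
\[
\langle\tilde H_\rho[MX],s_{\lambda'}\rangle=\sum_\mu\widetilde K_{\mu,\rho}\,\langle s_\mu[MX],s_{\lambda'}\rangle\in\mathbb Q[q,t].
\]
Each term of \eqref{eq:explicit} is thus a polynomial divided by $w_\rho$, and by Lemma~\ref{lem:w} its valuations $v_q$ and $v_t$ are nonnegative. The same then holds for the sum $d_\lambda(f)$. By Proposition~\ref{prop:laurent}, $d_\lambda(f)\in R$, and \eqref{eq:val} finishes the proof.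
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:Pmu}, the function $f=\prod_i\widetilde K_{\mu^i}$ equals $r(P_{\mu^1}\otimes\cdots\otimes P_{\mu^k})$, and its values lie in $\mathbb Z[q,t]$ by \eqref{eq:positive}. Proposition~\ref{prop:poly} and \eqref{eq:expansion} give $c^\lambda_{\boldsymbol\mu}=d_\lambda(f)\in\mathbb Z[q,t]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The sum is direct because the $\widetilde K_\lambda$ are linearly independent over $\mathbb Q(q,t)$. It is contained in the image of $r$ because $\widetilde K_\lambda=r(P_\lambda)$ and $r$ is $R$-linear. The reverse inclusion is Proposition~\ref{prop:laurent}.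

(2) If $f=\sum_\lambda d_\lambda\widetilde K_\lambda$ with $d_\lambda\in\mathbb Z[q,t]$, then $f\in r(K_T(H_n))$ by (1), and its values are in $\mathbb Z[q,t]$ by \eqref{eq:positive}. The converse is Proposition~\ref{prop:poly}.
\end{proof}

Theorem~\ref{thm:B} applies to any bundle built from $B$ and the $P_\mu$ by tensor operations. Let $\Lambda_{\mathbb Z}$ be the $\mathbb Z$-span of the Schur functions. For $g\in\Lambda_{\mathbb Z}$ and $A\in\mathbb N[q,t]$, let $g[A]\in\mathbb Z[q,t]$ be the value of $g$ when the monomials of $A$, repeated according to their coefficients, are substituted for the variables and the remaining variables are set to zero.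

\begin{corollary}\label{cor:plethysm}
Let $g,h\in\Lambda_{\mathbb Z}$ and $\nu,\mu^1,\dots,\mu^k\in\mathcal P_n$. The function
\[
\rho\longmapsto g[B_\rho]\;h[\widetilde K_{\nu,\rho}]\prod_{i=1}^k\widetilde K_{\mu^i,\rho}
\]
is a $\mathbb Z[q,t]$-linear combination of the $\widetilde K_\lambda$.
\end{corollary}

\begin{proof}
By bilinearity let $g=s_\alpha$ and $h=s_\beta$. The Schur functor $\mathbb S_\alpha$ takes an equivariant bundle to an equivariant bundle, and if a $T$-module $W$ has character $A$ then $\mathbb S_\alpha W$ has character $s_\alpha[A]$. So the function equals $r\big(\mathbb S_\alpha B\otimes\mathbb S_\beta P_\nu\otimes\bigotimes_iP_{\mu^i}\big)$. Its values lie in $\mathbb Z[q,t]$, and Theorem~\ref{thm:B}(2) applies.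
\end{proof}

\section{Symmetry and degree}\label{sec:degree}

We use three standard identities (Macdonald, Garsia--Haiman), which are not needed for Theorems~\ref{thm:A} and~\ref{thm:B}:
\begin{equation}\label{eq:sym}
\begin{gathered}
\widetilde K_{(n),\rho}=1,\qquad\widetilde K_{\mu,\rho'}(q,t)=\widetilde K_{\mu,\rho}(t,q),\\
\widetilde K_{\mu,\rho}(q,t)=T_\rho\,\widetilde K_{\mu',\rho}(q^{-1},t^{-1}).
\end{gathered}
\end{equation}
The first two can be read off from \eqref{eq:def}; we call the third the \emph{duality}.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]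
Exchange $q$ and $t$ in \eqref{eq:expansion} and use the second identity in \eqref{eq:sym}:
\[
\prod_i\widetilde K_{\mu^i,\rho'}(q,t)=\sum_\lambda c^\lambda_{\boldsymbol\mu}(t,q)\,\widetilde K_{\lambda,\rho'}(q,t)\qquad(\rho\in\mathcal P_n).
\]
As $\rho'$ runs over all of $\mathcal P_n$, uniqueness of the expansion \eqref{eq:expansion} gives $c^\lambda_{\boldsymbol\mu}(t,q)=c^\lambda_{\boldsymbol\mu}(q,t)$. With Theorem~\ref{thm:A} and the fundamental theorem on symmetric polynomials, $c^\lambda_{\boldsymbol\mu}\in\mathbb Z[q+t,qt]$. By \eqref{eq:square}, $q+t$ and $-qt$ occur as coefficients for $n=k=2$, and they generate this ring.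
\end{proof}

For the degree bound we apply to \eqref{eq:explicit} the argument of Section~\ref{sec:poly} at $q=\infty$ instead of $q=0$. Let $\deg$ be the degree in $q$ on the field $\mathbb Q(t)(q)$, defined by $\deg(A/A')=\deg A-\deg A'$ and $\deg0=-\infty$. It is additive on products, and the degree of a sum is at most the largest degree of a summand. Put $m=\binom n2$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
\emph{The bound.} We estimate the three factors of the term of \eqref{eq:explicit} indexed by $\rho$, for $f=\prod_i\widetilde K_{\mu^i}$. By duality, $\widetilde K_{\mu,\rho}$ is $T_\rho$ times a polynomial in $q^{-1}$ and $t^{-1}$, so $\deg\widetilde K_{\mu,\rho}\le n(\rho')$ and $\deg f(\rho)\le k\,n(\rho')$. For $\nu\in\mathcal P_n$ the factor $\prod_i(1-q^{\nu_i})(1-t^{\nu_i})$ has degree $n$, so the Schur coefficients of $s_\mu[MX]$ have degree at most $n$, and $\deg\langle\tilde H_\rho[MX],s_{\lambda'}\rangle\le n(\rho')+n$. The factors $q^a-t^{l+1}$ and $t^l-q^{a+1}$ have degrees exactly $a$ and $a+1$, so $\deg w_\rho=2n(\rho')+n$. The term has degree at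 most
\[
k\,n(\rho')+\big(n(\rho')+n\big)-\big(2n(\rho')+n\big)=(k-1)\,n(\rho').
\]
Since $n(\rho')=\sum_i\binom{\rho_i}2\le\binom n2$, we get $\deg_qc^\lambda_{\boldsymbol\mu}\le(k-1)m$. The bound for $\deg_t$ follows from part~(1).

\emph{Sharpness.} The estimate is weakest at $\rho=(n)$, where $T_{(n)}=q^m$, so we evaluate \eqref{eq:expansion} there. Duality and $\widetilde K_{(n),\rho}=1$ give $\widetilde K_{(1^n),(n)}=q^m$. For general $\lambda$, duality reads
\[
\widetilde K_{\lambda,(n)}(q,t)=q^m\,\widetilde K_{\lambda',(n)}(q^{-1},t^{-1}).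
\]
The left side has no negative powers of $t$ and the right side has no positive powers, so the polynomials $\widetilde K_{\lambda,(n)}$ depend on $q$ only. The coefficient of $q^m$ in $\widetilde K_{\lambda,(n)}$ is then the constant term of $\widetilde K_{\lambda',(n)}$, which vanishes for $\lambda'\ne(n)$ by \eqref{eq:positive}. Thus $\deg\widetilde K_{\lambda,(n)}<m$ for $\lambda\ne(1^n)$. For $\mu^1=\dots=\mu^k=(1^n)$, equation \eqref{eq:expansion} at $\rho=(n)$ is
\[
q^{km}=c^{(1^n)}_{\boldsymbol\mu}\,q^m+\sum_{\lambda\ne(1^n)}c^\lambda_{\boldsymbol\mu}\,\widetilde K_{\lambda,(n)} .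
\]
By the bound, every term of the last sum has degree less than $(k-1)m+m=km$. Hence $c^{(1^n)}_{\boldsymbol\mu}-q^{(k-1)m}$ has degree less than $(k-1)m$ in $q$. So $c^{(1^n)}_{\boldsymbol\mu}$, as a polynomial in $q$ with coefficients in $\mathbb Z[t]$, has degree exactly $(k-1)m$ and leading coefficient $1$. By part~(1) its degree in $t$ is also $(k-1)m$.
\end{proof}

For $n=2$ the extremal coefficient is $(q^k-t^k)/(q-t)=q^{k-1}+q^{k-2}t+\dots+t^{k-1}$, by \eqref{eq:powers}.

\begin{thebibliography}{9}

\bibitem{Ballandras}
Mathieu Ballandras, \emph{Comet-shaped quiver varieties, Weyl group actions, and modified Kostka polynomials}, arXiv:2301.03434 (2023).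

\bibitem{GarsiaHaiman}
Garsia and Haiman, J. Algebraic Combin. 5 (1996).

\bibitem{HaimanCatalan}
Haiman, \emph{$t,q$-Catalan numbers and the Hilbert scheme}, Discrete Math. 193 (1998).

\bibitem{HaimanPolygraphs}
Haiman, \emph{Hilbert schemes, polygraphs, and the Macdonald positivity conjecture}, J. Amer. Math. Soc. 14 (2001).

\bibitem{HaimanVanishing}
Haiman, \emph{Vanishing theorems and the character formula for the Hilbert scheme of points in the plane}, Invent. Math. 149 (2002).

\bibitem{Thomason}
Thomason, Duke Math. J. 68 (1992).

\end{thebibliography}
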